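\title{A finitely generated weakly regular pro-$p$ group with continuum many layer-free $p'$-embeddings}

\begin{abstract}
For every Fermat prime $p$, in particular for $p=3$, we construct a finitely generated pro-$p$ group $S$ with no quotient isomorphic to $C_p\wr C_p$ that is a Sylow pro-$p$ subgroup of $2^{\aleph_0}$ pairwise nonisomorphic prosolvable groups $G$ with $\mathrm{O}_{p'}(G)=1$, all containing $S$ with the same finite index. The groups have the form $P_\gamma\rtimes H$, where $H$ is finite and $P_\gamma$ is a central product of two copies of a linear pro-$p$ group, glued along a copy of $k[[\tau]]$ by a power series $\gamma$. The twist $\gamma$ can be undone compatibly with a Sylow $p$-subgroup of $H$, but not compatibly with $H$.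
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime. How many profinite groups can share one Sylow pro-$p$ subgroup? To make the question precise we fix some language. All groups in this paper are profinite, subgroups are closed, homomorphisms are continuous, and generation is topological. A group is pro-$p'$ if it is an inverse limit of finite groups of order prime to $p$, and prosolvable if it is an inverse limit of finite solvable groups. For a profinite group $G$ we write $\mathrm{O}_p(G)$ and $\mathrm{O}_{p'}(G)$ for the largest normal pro-$p$ subgroup and the largest normal pro-$p'$ subgroup. A group is \emph{quasisimple} if it is perfect and its quotient by the center is simple. A \emph{component} of $G$ is a quasisimple subnormal subgroup of $G$; every component is finite. The group $G$ is \emph{layer-free} if it has no components.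

For a pro-$p$ group $S$, a \emph{$p'$-embedding} of $S$ is a profinite group $G$ that has $S$ as a Sylow pro-$p$ subgroup and satisfies $\mathrm{O}_{p'}(G)=1$. Let $\mathcal{E}_{p'}(S)$ be the class of $p'$-embeddings of $S$ up to isomorphism, and let $\mathcal{E}^{\mathrm{LF}}_{p'}(S)$ be the subclass of layer-free ones. The two conditions remove two sources of infinitely many groups that have little to do with the structure of $S$. Without $\mathrm{O}_{p'}(G)=1$ one could take $S\times A$ for every finite $p'$-group $A$. Without layer-freeness, take $p$ odd and $q\equiv 1+p \pmod{p^2}$ prime: the simple group $\mathrm{PSL}_2(q)$ has order $q(q-1)(q+1)/2$, whose $p$-part is $p$, so $\mathcal{E}_{p'}(C_p)$ is infinite by Dirichlet's theorem.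

A pro-$p$ group is \emph{weakly regular} if it has no quotient isomorphic to the wreath product $C_p\wr C_p$. Every nilpotent pro-$p$ group of class less than $p$ is weakly regular, and so is every powerful pro-$p$ group. The following question is stated as open by Reid \cite{Reid}.

\begin{quote}
\emph{Is there a prime $p$ and a finitely generated weakly regular pro-$p$ group $S$ such that $\mathcal{E}^{\mathrm{LF}}_{p'}(S)$ is infinite?}
\end{quote}

The simplest cases, worked out in Section~\ref{sec:simple}, suggest the answer no. The answer is yes, already for $p=3$.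

\begin{theorem}\label{thm:main}
Let $p=2^n+1$ be a Fermat prime (for example $p=3$, $n=1$) and let $k=\mathbb{F}_{p^3}$. There are a finitely generated weakly regular pro-$p$ group $S$ and prosolvable groups $G_h\in\mathcal{E}^{\mathrm{LF}}_{p'}(S)$, $h\in k[[z]]$, all with the same finite index $|G_h:S|$, such that each $G_h$ is isomorphic to only finitely many members of the family. Consequently $|\mathcal{E}^{\mathrm{LF}}_{p'}(S)|=2^{\aleph_0}$.
\end{theorem}

No claim is made about primes that are not Fermat primes.

The mechanism is a statement about determinants of $p\times p$ matrices over $k[[\tau]]$; it is isolated, and worked out for $p=3$, in Section~\ref{sec:model}. That section also lists the four obstacles to turning the mechanism into a family of groups, and the rest of the paper removes them. Sections~\ref{sec:comm}--\ref{sec:G} construct the groups $G_\gamma=P_\gamma\rtimes H$ and show that they have a common weakly regular Sylow subgroup. Sections~\ref{sec:weights} and~\ref{sec:rigid} show that an isomorphism $G_\gamma\to G_{\gamma'}$ almost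 determines $\gamma'$ from $\gamma$, and Section~\ref{sec:end} counts.

\section{Simple cases, and why one expects finiteness}\label{sec:simple}

We use the following standard facts.

\begin{enumerate}
\item[(F1)] \emph{Sylow.} A Sylow pro-$p$ subgroup of $G$ is a pro-$p$ subgroup $S$ such that $SV/V$ is a Sylow $p$-subgroup of $G/V$ for every open normal subgroup $V$. Every pro-$p$ subgroup of $G$ lies in a conjugate of $S$; in particular $\mathrm{O}_p(G)\le S$. An open pro-$p$ subgroup of index prime to $p$ is a Sylow pro-$p$ subgroup.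
\item[(F2)] \emph{Schur--Zassenhaus.} If $P$ is a normal pro-$p$ subgroup of $G$ and $G/P$ is pro-$p'$, then $P$ has a complement in $G$, and any two complements are conjugate by an element of $P$.
\item[(F3)] \emph{Frattini.} The Frattini subgroup $\Phi(S)$ of a pro-$p$ group $S$ is the closure of $S^p[S,S]$, so a surjection of pro-$p$ groups maps $\Phi$ onto $\Phi$. If $S$ is finitely generated, then $\Phi(S)$ is open and the kernel of $\mathrm{Aut}(S)\to\mathrm{Aut}(S/\Phi(S))$ is a pro-$p$ group.
\item[(F4)] \emph{Tate's theorem} \cite[IV.4.7]{Huppert}. If $L$ is a normal subgroup of a finite group with Sylow $p$-subgroup $P$, and $L\cap P\le\Phi(P)$, then $L$ is $p$-nilpotent, that is, $L/\mathrm{O}_{p'}(L)$ is a $p$-group.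
\end{enumerate}

The first consequence is that a $p'$-embedding of a finitely generated pro-$p$ group is only a finite enlargement of it. This also gives the upper bound in Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:open}
Let $S$ be a finitely generated pro-$p$ group and let $G\in\mathcal{E}_{p'}(S)$. Then $S$ is open in $G$ and $G$ is finitely generated. Consequently $|\mathcal{E}_{p'}(S)|\le 2^{\aleph_0}$.
\end{lemma}

\begin{proof}
Since $\Phi(S)$ is open in $S$, there is an open normal subgroup $L$ of $G$ with $L\cap S\le\Phi(S)$. Let $V\le L$ be an open normal subgroup of $G$. By Dedekind's law and (F3),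
\[
(L\cap SV)/V=(L\cap S)V/V\le\Phi(S)V/V=\Phi(SV/V),
\]
so (F4) applies to $L/V\trianglelefteq G/V$. Let $L_V$ be the preimage in $L$ of $\mathrm{O}_{p'}(L/V)$. It is normal in $G$, and $L/L_V$ is a $p$-group. The intersection $L_0$ of all $L_V$ is normal in $G$, and it is pro-$p'$ because $L_0V/V\le\mathrm{O}_{p'}(L/V)$ for every $V$. So $L_0\le\mathrm{O}_{p'}(G)=1$, and $L$ embeds in $\prod_V L/L_V$. Thus $L$ is a normal pro-$p$ subgroup, $L\le S$ by (F1), and $S$ is open. Generators of $S$ together with coset representatives generate $G$.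

A free profinite group of finite rank $d$ has finitely many open subgroups of each index $m$, since it has only $(m!)^d$ homomorphisms to the symmetric group of degree $m$. So it has countably many open subgroups. A closed normal subgroup is the intersection of the open normal subgroups containing it, so there are at most $2^{\aleph_0}$ of them, and at most $2^{\aleph_0}$ finitely generated profinite groups up to isomorphism.
\end{proof}

\begin{example}[finite $S$]\label{ex:finite}
If $S$ is finite, then $\mathcal{E}^{\mathrm{LF}}_{p'}(S)$ is finite. Indeed $G\in\mathcal{E}^{\mathrm{LF}}_{p'}(S)$ is finite by Lemma~\ref{lem:open}. The generalized Fitting subgroup of a finite group is the product of its components and its largest nilpotent normal subgroup, and it contains its own centralizer. Here it equals $P=\mathrm{O}_p(G)\le S$, so $|G|\le|Z(P)|\cdot|\mathrm{Aut}(P)|\le|S|\cdot|S|!$.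
\end{example}

\begin{example}[normal $S$]\label{ex:normal}
If $S$ is finitely generated, only finitely many $G\in\mathcal{E}_{p'}(S)$ have $S$ as a normal subgroup. By (F2), such a $G$ is $S\rtimes A$ with $A$ pro-$p'$, and $C_A(S)\le\mathrm{O}_{p'}(G)=1$, so $A\le\mathrm{Aut}(S)$. Let $\Gamma$ be the pro-$p$ kernel in (F3). Two pro-$p'$ subgroups $A,A'$ of $\mathrm{Aut}(S)$ with the same image in the finite group $\mathrm{Aut}(S/\Phi(S))$ are complements to $\Gamma$ in $\Gamma A$, hence conjugate by (F2), and then $S\rtimes A\cong S\rtimes A'$.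
\end{example}

So an infinite family needs an infinite $S$ that is not normal. Weak regularity obstructs the most obvious way of not being normal.

\begin{example}[abelian $p'$-part]\label{ex:abelian}
Let $G=P\rtimes(A\rtimes T)$, where $P$ is a finitely generated pro-$p$ group, $T=\langle t\rangle$ has order $p$, and $A$ is a finite abelian $p'$-group that acts faithfully on $V=P/\Phi(P)$ and is not centralized by $t$. Then $S=P\rtimes T$ is not weakly regular. Over an algebraic closure of $\mathbb{F}_p$ the space $V$ is the direct sum of the weight spaces of $A$, and $t$ permutes them. If $t$ fixed every weight space, $tat^{-1}$ and $a$ would act in the same way for each $a\in A$, against faithfulness. So some orbit has length $p$, and for $v\ne0$ in a weight space of that orbit, $(1-t)^{p-1}v=v+tv+\dots+t^{p-1}v\neq0$. Hence $t$ has a Jordan block of size $p$ on $V$, and projecting onto it maps $S$ onto $\mathbb{F}_p[T]\rtimes T=C_p\wr C_p$.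
\end{example}

These examples suggest that a weakly regular $S$ should be close to normal in its layer-free $p'$-embeddings, and that there should be finitely many of them. There is a loophole in Example~\ref{ex:abelian}: the $p'$-group may be nonabelian. For $p=3$ the group $\mathrm{SL}_2(3)=Q_8\rtimes C_3$ acts faithfully on $\mathbb{F}_3^2$. The Sylow $3$-subgroup of $\mathbb{F}_3^2\rtimes\mathrm{SL}_2(3)$ is not normal, and it is weakly regular because its order $27$ is less than $|C_3\wr C_3|=81$. The construction enters through this loophole, and Fermat primes are the primes for which the analogous module has dimension $p-1$ (Section~\ref{sec:H0}).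

\section{A linear model}\label{sec:model}

The notation of this section is used throughout. Let $p$ be an odd prime and $k$ a finite field of characteristic $p$. Put
\[
R=k[[\tau]],\qquad s=\tau^p .
\]
Since $k$ is perfect, the $p$-th powers in $R$ form the subring $k[[s]]$, and the $p$-th powers in $k[[s]]$ form the subring $k[[s^p]]$. Let $W=R^p$ be the module of row vectors with basis $w_i$, $i\in\mathbb{Z}/p$, let $M=M_p(R)$ with matrix units $E_{i,i'}$, and let $\Pi=\sum_iE_{i,i+1}$, so that $w_i\Pi=w_{i+1}$ and $\Pi^m=\sum_iE_{i,i+m}$. Let $\mathfrak{d}\subset M$ be the ring of diagonal matrices with entries in $k[[s]]$, and let $\mathfrak{e}\subset M$ be the closed $k$-span of $1$ and all $\tau^mE_{i,i+m}$ with $m\ge1$, $i\in\mathbb{Z}/p$. Explicitly, $f\in\mathfrak{e}$ if and only if $f_{i,i+m}\in\tau^mk[[s]]$ for $1\le m\le p-1$ and the diagonal entries lie in $k[[s]]$ and have a common constant term. In $\mathfrak{e}$ the exponent of $\tau$ modulo $p$ is tied to the distance from the diagonal. We say that a set $\Sigma$ of diagonal matrices with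 entries $\pm1$ \emph{separates indices} if for all $i\ne i'$ some member of $\Sigma$ has different entries at $i$ and $i'$.

\begin{lemma}\label{lem:det}
\begin{enumerate}
\item[(a)] $\mathfrak{e}$ is a closed $k$-subalgebra of $M$. Its diagonal matrices lie in $\mathfrak{d}$, and its scalar matrices are the elements of $k[[s]]$.
\item[(b)] For $r=\sum_{m\ge0}r_m\tau^m\in R$ the matrix $r(\tau\Pi)=\sum_mr_m\tau^m\Pi^m$ lies in $\mathfrak{e}$, commutes with $\Pi$, and has determinant $r^p$. For every $\gamma\in1+sk[[s]]$ there is $g\in\mathfrak{e}$ with $g^{-1}\in\mathfrak{e}$, $g\Pi=\Pi g$ and $\det g=\gamma$.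
\item[(c)] If $\Sigma$ separates indices, a matrix $f\in M$ commuting with $\Sigma$ is diagonal, and it is scalar if it also commutes with $\Pi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The product $\tau^mE_{i,i+m}\cdot\tau^{m'}E_{i',i'+m'}$ is $\tau^{m+m'}E_{i,i+m+m'}$ or $0$. The other claims are read off from the explicit description.

(b) Each $\tau^m\Pi^m$ lies in $\mathfrak{e}$. Since $(\Pi-1)^p=\Pi^p-1=0$, the matrix $\Pi$ is conjugate under $\mathrm{GL}_p(\mathbb{F}_p)$ to a triangular matrix with diagonal entries $1$. In that basis $r(\tau\Pi)$ is triangular with diagonal entries $r$, so its determinant is $r^p$. Given $\gamma=1+\sum_{m\ge1}\gamma_ms^m$, put $r=1+\sum_{m\ge1}\gamma_m^{1/p}\tau^m$ and $g=r(\tau\Pi)$; then $\det g=\gamma$ and $g^{-1}=r^{-1}(\tau\Pi)\in\mathfrak{e}$.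

(c) If $i\ne i'$, conjugation by a suitable member of $\Sigma$ changes the sign of $f_{i,i'}$, so $2f_{i,i'}=0$ and $f_{i,i'}=0$ as $p$ is odd. Conjugation by $\Pi$ permutes the diagonal entries cyclically.
\end{proof}

\begin{example}[$p=3$]\label{ex:p3}
Here $s=\tau^3$, and $\mathfrak{e}$ consists of the matrices
\[
\begin{pmatrix} c+s\,\ast & \tau\,\ast & \tau^2\ast\\ \tau^2\ast & c+s\,\ast & \tau\,\ast\\ \tau\,\ast & \tau^2\ast & c+s\,\ast\end{pmatrix},\qquad c\in k,
\]
where each $\ast$ is an arbitrary element of $k[[s]]$. Let $\Sigma$ be the Klein four-group of diagonal sign matrices of determinant $1$; together with $\Pi$ it generates a copy of $A_4$. Consider $\gamma=1+s$. It is the determinant of each of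
\[
1+\tau\Pi=\begin{pmatrix}1&\tau&0\\0&1&\tau\\ \tau&0&1\end{pmatrix},\qquad
\begin{pmatrix}1+s&0&0\\0&1&0\\0&0&1\end{pmatrix},\qquad
\begin{pmatrix}1+\tau&0&0\\0&1+\tau&0\\0&0&1+\tau\end{pmatrix}.
\]
The first lies in $\mathfrak{e}$ and commutes with $\Pi$, but not with $\Sigma$. The second lies in $\mathfrak{e}$ and commutes with $\Sigma$, but not with $\Pi$. The third commutes with both, but it does not lie in $\mathfrak{e}$. No matrix has all three properties: it would be a scalar $u\in k[[s]]$, and its determinant $u^3\in k[[s^3]]$ has no term in $s$.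
\end{example}

To turn this into a classification problem, let $\Sigma$ be a group of diagonal sign matrices of determinant $1$ that separates indices and is normalized by $\Pi$. For $\gamma\in1+sk[[s]]$ take two copies of $W$, with the $p$-linear forms $\gamma\det$ on the first and $\det$ on the second, both with values in one copy of $R$. For $\Gamma\le\langle\Sigma,\Pi\rangle$, call $\gamma$ and $\gamma'$ \emph{$\Gamma$-equivalent} if there are units $g_1,g_2$ of $\mathfrak{e}$ commuting with $\Gamma$ and $b\in R^\times$ such that right multiplication by $g_1,g_2$ on the two copies and multiplication by $b$ on $R$ carry the forms for $\gamma$ to the forms for $\gamma'$. This means $\gamma'\det g_1=b\gamma$ and $\det g_2=b$, that is, $\gamma'=\gamma\det(g_2g_1^{-1})$. By Lemma~\ref{lem:det}(b) there is a single $\langle\Pi\rangle$-class, and the matrices $\mathrm{diag}(\gamma,1,\dots,1)$ show that there is a single $\Sigma$-class. But $\langle\Sigma,\Pi\rangle$-equivalence forces $\gamma'/\gamma\in k[[s^p]]$, so the series $1+s\,h(s^p)$, $h\in k[[z]]$, are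 pairwise inequivalent.

We want groups that behave like this model. There should be a pro-$p$ group $X$ with abelian subgroups isomorphic to $W$ whose iterated commutators compute the determinant in a central subgroup $C\cong R$; gluing two copies of $X$ along $C$ by $\gamma$ gives $P_\gamma$. The Sylow subgroup sees only $\Pi$, while the whole group sees $\Sigma$ and $\Pi$. There are four obstacles.

\begin{enumerate}
\item[(i)] \emph{Weak regularity.} The group $W\rtimes\langle\Pi\rangle$ maps onto $\mathbb{F}_p^p\rtimes\langle\Pi\rangle=C_p\wr C_p$, in accordance with Example~\ref{ex:abelian}. So $W$ must be hidden in the commutator subgroup of $X$, and the generators of $X$ must form modules on which $(1-t)^{p-1}=0$. We obtain $k^p$ as a quotient of $N^*\otimes N$, where $N$ is a module of dimension $p-1$ for an extension of an extraspecial $2$-group (Section~\ref{sec:H0}).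
\item[(ii)] \emph{Finite generation, and the ring $\mathfrak{e}$.} All powers of $\tau$ must come from finitely many generators, and automorphisms must be confined to $\mathfrak{e}$; otherwise a scalar such as $1+\tau$ undoes the twist. We let the generators run around a loop with $p$ stations, each step multiplying by an element of $\tau\bigoplus_ikE_{i,i+1}$ (Section~\ref{sec:X}).
\item[(iii)] \emph{One matrix, not $p$ matrices.} If the $p$ arguments of the determinant come from $p$ different subgroups, these can be rescaled independently by units $u_1,\dots,u_p$ of $k[[s]]$, and $u_1\cdots u_p$ is an arbitrary unit. We use $p+1$ subgroups and let every $p$ of them compute the determinant in the same $C$; this forces all $u_i$ to be equal.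
\item[(iv)] \emph{Linearity.} An isomorphism of groups has no reason to be linear or to respect the generators. We adjoin a large abelian $p'$-group $\Lambda$ of scalings under which each kind of generator has its own weight (Sections~\ref{sec:G} and~\ref{sec:weights}). This yields $k$-linearity, and $R$-linearity up to an automorphism of the ring $R$, which costs one more parameter in the final count.
\end{enumerate}

From now on $p=2^n+1$ is a Fermat prime, so $p\ge3$, and $k=\mathbb{F}_{p^3}$.

\section{Two commutator computations}\label{sec:comm}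

We write $[x,y]=xyx^{-1}y^{-1}$ and $[y,{}_rx]=[\dots[[y,x],x],\dots,x]$ with $r$ entries $x$. Weak regularity of an infinite group is a statement about all its quotients. The next lemma reduces it to an Engel condition on pairs of generators.

\begin{lemma}\label{lem:crit}
Let $S$ be a pro-$p$ group generated by a set $\mathcal{G}$ such that $[y,{}_{p-1}x]=1$ for all $x,y\in\mathcal{G}$. Then $S$ is weakly regular.
\end{lemma}

\begin{proof}
Suppose $\pi:S\to Y=C_p\wr C_p$ is onto, and let $J$ be the base group of $Y$, written additively. Some $x\in\mathcal{G}$ has $\bar x=\pi(x)\notin J$. Then $Y=J\langle\bar x\rangle$, conjugation by $\bar x$ makes $J$ a free module of rank $1$ over $\mathbb{F}_p[Y/J]\cong\mathbb{F}_p[\epsilon]/(\epsilon^p)$ with $\epsilon=1-\bar x$, and $[b,\bar x]=\epsilon b$ for $b\in J$. Put $J_i=\ker(\epsilon^i)$; it has order $p^i$ for $0\le i\le p$ and is normal in $Y$. For $y\in\mathcal{G}$ the commutator $[\pi(y),\bar x]$ lies in $J$, because $Y/J$ is abelian, and $[y,{}_{p-1}x]=1$ says $\epsilon^{p-2}[\pi(y),\bar x]=0$. So $\bar x$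 commutes modulo $J_{p-2}$ with the generating set $\pi(\mathcal{G})$ and is central in $Y/J_{p-2}$. But $[J,\bar x]=\epsilon J$ has order $p^{p-1}>|J_{p-2}|$, a contradiction.
\end{proof}

The generators of our groups have the form $1+a$ with $a^2=0$ in a ring. If $a^2=c^2=0$, then $(1+a)^{-1}=1-a$, $(1+c)^{-1}=1-c$, and
\[
[1+a,1+c]=(1+a+c+ac)(1-a-c+ac)=1+ac-ca+cac-aca+acac .
\]
Two cases are needed:
\begin{align}
&\text{if } a^2=c^2=0 \text{ and } ca=0, \text{ then } [1+a,1+c]=1+ac; \label{eq:c1}\\
&\text{if } a^2=c^2=0 \text{ and } aca=cac=0, \text{ then } [1+a,1+c]=1+ac-ca. \label{eq:c2}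
\end{align}
In \eqref{eq:c2} the element $ac-ca$ is annihilated on both sides by $a$ and by $c$, so the commutator commutes with $1+a$ and $1+c$.

\section{The finite group $H_0$ and its module}\label{sec:H0}

We need a $p'$-group $Q$, normalized but not centralized by an element $t$ of order $p$, and a faithful module $N$ on which $(1-t)^{p-1}=0$. By the argument of Example~\ref{ex:abelian}, $Q$ cannot be abelian.

Let $F=\mathbb{F}_{2^{2n}}$, let $\bar x=x^{2^n}$ be the involution of $F$, and let $\mathrm{Tr}:F\to\mathbb{F}_2$ be the trace. The relative trace $x\mapsto x+\bar x$ maps $F$ onto $\mathbb{F}_{2^n}$, so there is $c_0\in F$ with $c_0+\bar c_0=1$. Put $\langle x,x'\rangle=\mathrm{Tr}(c_0x\bar x')$ and let $Q=\{\pm1\}\times F$ with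
\[
(\varepsilon,x)(\varepsilon',x')=\bigl(\varepsilon\varepsilon'(-1)^{\langle x,x'\rangle},\,x+x'\bigr).
\]
This is a group because $\langle\,,\rangle$ is biadditive. Since $\langle x',x\rangle=\mathrm{Tr}(c_0x'\bar x)=\mathrm{Tr}(\bar c_0\bar x'x)$, we get
\begin{equation}\label{eq:Qcomm}
[(\varepsilon,x),(\varepsilon',x')]=\bigl((-1)^{\mathrm{Tr}(x\bar x')},0\bigr).
\end{equation}
The form $\mathrm{Tr}(x\bar x')$ is nondegenerate, so the center of $Q$ is $Z=\{\pm1\}\times\{0\}$, which we identify with $\{\pm1\}$, and $Q/Z\cong(F,+)$. Thus $Q$ is extraspecial of order $2^{1+2n}$. As $|F^\times|=(2^n-1)(2^n+1)$, there is $\zeta\in F^\times$ of order $p=2^n+1$, and $\zeta\bar\zeta=\zeta^p=1$. Hence $\langle\zeta x,\zeta x'\rangle=\langle x,x'\rangle$, and $t:(\varepsilon,x)\mapsto(\varepsilon,\zeta x)$ is an automorphism of $Q$ of order $p$. Put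
\[
T=\langle t\rangle,\qquad H_0=Q\rtimes T .
\]
For $p=3$ we have $F=\mathbb{F}_4$ and $\langle x,x\rangle=\mathrm{Tr}(c_0x^3)=c_0+\bar c_0=1$ for $x\ne0$, so every noncentral element has order $4$; then $Q=Q_8$ and $H_0=\mathrm{SL}_2(3)$.

\begin{lemma}\label{lem:H0}
\begin{enumerate}
\item[(a)] $C_{H_0}(Q)=Z$ and $\mathrm{O}_p(H_0)=1$.
\item[(b)] There is a faithful $\mathbb{F}_pH_0$-module $N_0$ of dimension $p-1$ on which $-1\in Z$ acts as the scalar $-1$ and such that the images of a transversal of $Z$ in $Q$ form a basis of $\mathrm{End}(N_0)$.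
\item[(c)] On $N=N_0\otimes_{\mathbb{F}_p}k$ and on its dual $N^*$ we have $(1-t)^{p-1}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element $yt^i$ with $y\in Q$ acts on $Q/Z$ as multiplication by $\zeta^i$. If it centralizes $Q$, then $t^i=1$ and $y\in Z$. If $\mathrm{O}_p(H_0)\ne1$, then $T$ is normal and $[Q,T]\le Q\cap T=1$, which is false.

(b) Let $z=(-1,0)$ and $\mathcal{A}=\mathbb{F}_pQ/(z+1)$. The images $e_x$ of the elements $(1,x)$, $x\in F$, form a basis of $\mathcal{A}$, and $\mathcal{A}$ is semisimple by Maschke's theorem. By \eqref{eq:Qcomm}, conjugation by $e_{x'}$ multiplies $e_x$ by $(-1)^{\mathrm{Tr}(x'\bar x)}$; by nondegeneracy a central element of $\mathcal{A}$ involves only $e_0=1$. A semisimple algebra whose center is the field $\mathbb{F}_p$ is simple, hence a matrix algebra over a finite division ring; that ring is commutative by Wedderburn's theorem, so it equals the center. Thus $\mathcal{A}\cong\mathrm{End}(N_0)$ with $(\dim N_0)^2=2^{2n}$, and $\dim N_0=2^n=p-1$. The elements $\pm e_x$ are distinct, so $Q$ acts faithfully.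 Since $t$ fixes $z$, it induces an algebra automorphism of $\mathcal{A}$, which by the Skolem--Noether theorem is conjugation by some $t_1\in\mathrm{GL}(N_0)$. Then $t_1^p$ is a scalar $c\in\mathbb{F}_p^\times$, and $(c^{-1}t_1)^p=c^{1-p}=1$. Letting $t$ act as $c^{-1}t_1$ makes $N_0$ an $H_0$-module. Its kernel $L$ is normal with $L\cap Q=1$, so $[L,Q]=1$ and $L\le Z\le Q$ by (a); hence $L=1$.

(c) We have $(1-t)^p=1-t^p=0$, so $1-t$ is nilpotent on a space of dimension $p-1$.
\end{proof}

Part (c) is where the Fermat hypothesis enters. The construction of $t$ works for every prime $p$ dividing $2^n+1$, but the module has dimension $2^n$, and $2^n\le p-1$ holds only if $p=2^n+1$.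

Although $t$ has no Jordan block of size $p$ on $N$, it permutes the basis of $\mathrm{End}(N)$ coming from $Q$ in orbits of length $p$. We use two such orbits. For $i\in\mathbb{Z}/p$ let $q_i=(1,\zeta^i)\in Q$, let $\chi_i:Q\to\{\pm1\}$ be the homomorphism $\chi_i(y)=[y,q_i]$, and let $a_i,a_i'\in\mathrm{End}(N)$ be the images of $q_i$ and $q_iq_{i+1}$. Since $tq_it^{-1}=q_{i+1}$, we have for $y\in Q$
\begin{equation}\label{eq:ai}
\begin{gathered}
ya_iy^{-1}=\chi_i(y)a_i,\qquad ya_i'y^{-1}=\chi_i(y)\chi_{i+1}(y)a_i',\\
ta_it^{-1}=a_{i+1},\qquad ta_i't^{-1}=a'_{i+1},\qquad \chi_{i+1}(tyt^{-1})=\chi_i(y).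
\end{gathered}
\end{equation}
By \eqref{eq:Qcomm} the $\chi_i$ are distinct because the $\zeta^i$ are distinct, and $\prod_i\chi_i=1$ because $\sum_i\zeta^i=0$. The images $\zeta^i$ of the $q_i$ in $Q/Z$ are distinct, and so are the images $\zeta^i(1+\zeta)$ of the $q_iq_{i+1}$. By Lemma~\ref{lem:H0}(b) the $a_i$ are linearly independent over $k$, and so are the $a_i'$.

Define $D(y)=\mathrm{diag}(\chi_i(y))_i$ for $y\in Q$ and $D(t)=\Pi^{-1}$. Since $\Pi^{-1}E_{i,i'}\Pi=E_{i+1,i'+1}$, the entry of $D(t)D(y)D(t)^{-1}$ at $i+1$ is $\chi_i(y)=\chi_{i+1}(tyt^{-1})$. So $D$ extends to a homomorphism $D:H_0\to\mathrm{GL}_p(\mathbb{F}_p)$. Its image has determinant $1$, because $\prod_i\chi_i=1$ and a $p$-cycle is even, and $D(Q)$ separates indices. It plays the role of $\Sigma$; for $p=3$ the image of $D$ is the group $A_4$ of Example~\ref{ex:p3}. For $\xi\in N^*$ and $v\in N$ put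
\[
w_{\xi,v}=\sum_i\xi(a_iv)\,w_i\in k^p\subset W,\qquad m_{\xi,v}=\sum_i\xi(a_i'v)\,E_{i,i+1}\in M_p(k).
\]

\begin{lemma}\label{lem:wm}
For $y\in H_0$ we have $w_{y\xi,yv}=w_{\xi,v}D(y)^{-1}$ and $m_{y\xi,yv}=D(y)m_{\xi,v}D(y)^{-1}$. The $w_{\xi,v}$ span $k^p$, and the $m_{\xi,v}$ span $\bigoplus_ikE_{i,i+1}$ over $k$. If $\xi\ne0$, then $w_{\xi,v}\neq0$ for some $v$.
\end{lemma}

\begin{proof}
We have $(y\xi)(a\,yv)=\xi(y^{-1}ay\,v)$ for $a\in\mathrm{End}(N)$, and it suffices to treat $y\in Q$ and $y=t$. For $y\in Q$, \eqref{eq:ai} shows that the coefficient of $w_i$ is multiplied by $\chi_i(y)$ and that of $E_{i,i+1}$ by $\chi_i(y)\chi_{i+1}(y)$, which is the effect of $D(y)$. For $y=t$, the coefficient of $w_i$ becomes $\xi(a_{i-1}v)$, so $w_{t\xi,tv}=\sum_i\xi(a_iv)w_{i+1}=w_{\xi,v}\Pi$; and the coefficient of $E_{i,i+1}$ becomes $\xi(a'_{i-1}v)$, so $m_{t\xi,tv}=\sum_i\xi(a'_iv)E_{i+1,i+2}=\Pi^{-1}m_{\xi,v}\Pi$. If a linear form with coefficients $c_i\in k$ vanishes on all $w_{\xi,v}$, then $\xi(\sum_ic_ia_iv)=0$ for all $\xi,v$, so $\sum_ic_ia_i=0$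 and all $c_i=0$. The same argument with the $a'_i$ applies to the $m_{\xi,v}$. The last claim holds because $a_1$ is invertible.
\end{proof}

\section{The pro-$p$ group $X$}\label{sec:X}

We realize $X$ as a group of operators on a free $R$-module $\mathbb{V}$ of finite rank. The module is a direct sum of pieces, the vertices of a directed graph, and the generators of $X$ are $1+a$, where $a$ moves along edges. There are spaces $E_U$, which record the arguments of the determinant collected so far, and between $E_U$ and $E_{U\cup\{j\}}$ there is a block of auxiliary spaces in which one argument is manufactured.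

\subsection*{Vertices}
Let $I=\{1,\dots,p+1\}$. A \emph{step} is a pair $(U,j)$ with $U\subset I$, $|U|\le p-1$, $j\in I$ and $j>\max U$, where $\max\emptyset=0$; write $U+j=U\cup\{j\}$. For $|U|\le p-1$ put $E_U=W^{\otimes|U|}$, the tensor power over $R$, so that $E_\emptyset=R$. For all $U$ with $|U|=p$ let $E_U$ denote one and the same space $E_{\mathrm{fin}}=R$. For a step $(U,j)$, $x\in W$ and $\eta\in E_U$ define $x\cdot\eta\in E_{U+j}$ by $x\cdot\eta=x\otimes\eta$ if $|U|\le p-2$, and by
\[
x\cdot(x_1\otimes\dots\otimes x_{p-1})=\det(x,x_1,\dots,x_{p-1})\qquad\text{if }|U|=p-1,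
\]
the determinant of the matrix with these rows. For each step $(U,j)$ put
\[
A_l(U,j)=M\otimes_RE_U\quad(l\in\mathbb{Z}/p),\qquad B_l(U,j)=N\otimes_kM\otimes_RE_U\quad(l\in\mathbb{Z}/p\cup\{*\}).
\]
These $2p+1$ spaces form the \emph{block} of $(U,j)$. The \emph{vertices} are the $E_U$ with $|U|\le p-1$, the space $E_{\mathrm{fin}}$, and all $A_l(U,j)$, $B_l(U,j)$; we speak of $E$-, $A$- and $B$-vertices. Let $\mathbb{V}$ be the direct sum of all vertices. The \emph{rank} of $E_U$, $A_l(U,j)$, $B_l(U,j)$ is $|U|$, and the rank of $E_{\mathrm{fin}}$ is $p$.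

\subsection*{Arrows}
Put $l^+=l+1$ for $l\in\mathbb{Z}/p$ and $*^+=0$. For $j\in I$, $v\in N$, $\xi\in N^*$ we define $R$-linear operators on $\mathbb{V}$. Each acts by the stated formula for all $U$ such that $(U,j)$ is a step, and by $0$ on all other vertices:
\[
\begin{array}{lll}
\beta_{j,l}:E_U\to A_l(U,j), & \eta\mapsto1\otimes\eta & (l\in\mathbb{Z}/p),\\[2pt]
\nu_{j,l}(v):A_{l^+}(U,j)\to B_l(U,j), & f\otimes\eta\mapsto v\otimes f\otimes\eta & (l\in\mathbb{Z}/p\cup\{*\}),\\[2pt]
\delta_{j,l}(\xi):B_l(U,j)\to A_l(U,j), & v\otimes f\otimes\eta\mapsto\tau m_{\xi,v}f\otimes\eta & (l\in\mathbb{Z}/p),\\[2pt]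
\delta_{j,*}(\xi):B_*(U,j)\to E_{U+j}, & v\otimes f\otimes\eta\mapsto(w_{\xi,v}f)\cdot\eta . &
\end{array}
\]
The symbols $\beta_{j,l}$, $\nu_{j,l}$, $\delta_{j,l}$ are the \emph{types}, and $j$ is the \emph{index} of the type. The \emph{arrow operators} of these types are the elements of the $k$-spaces $k\beta_{j,l}$, $\nu_{j,l}(N)$, $\delta_{j,l}(N^*)$; there are finitely many. For each type and each $U$, the table defines an \emph{edge} of that type from a source vertex to a target vertex; see Figure~\ref{fig:block}. An operator on $\mathbb{V}$ is \emph{supported on} a type if it maps the source of each edge of that type into its target and kills all other vertices. A \emph{word} is a product of arrow operators. On a vertex $u$, a word $a_r\cdots a_1$ vanishes unless there is a path starting at $u$ whose edges have the types of $a_1,\dots,a_r$, and then it maps $u$ into the end of the path.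

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (E) at (0,0) {$E_U$};
\node (A0) at (0:2.2) {$A_0$};
\node (B2) at (60:2.2) {$B_2$};
\node (A2) at (120:2.2) {$A_2$};
\node (B1) at (180:2.2) {$B_1$};
\node (A1) at (240:2.2) {$A_1$};
\node (B0) at (300:2.2) {$B_0$};
\node (Bs) at (4.4,0) {$B_*$};
\node (F) at (6.8,0) {$E_{U+j}$};
\draw[->] (E) -- node[above] {$\beta_0$} (A0);
\draw[->] (E) -- node[right] {$\beta_2$} (A2);
\draw[->] (E) -- node[right] {$\beta_1$} (A1);
\draw[->] (A0) -- node[right] {$\nu_2$} (B2);
\draw[->] (B2) -- node[above] {$\delta_2$} (A2);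
\draw[->] (A2) -- node[left] {$\nu_1$} (B1);
\draw[->] (B1) -- node[left] {$\delta_1$} (A1);
\draw[->] (A1) -- node[below] {$\nu_0$} (B0);
\draw[->] (B0) -- node[right] {$\delta_0$} (A0);
\draw[->] (A0) -- node[above] {$\nu_*$} (Bs);
\draw[->] (Bs) -- node[above] {$\delta_*$} (F);
\end{tikzpicture}
\caption{The block of a step $(U,j)$ for $p=3$, with the index $j$ omitted. A path enters from $E_U$ at some $A_l$, runs around the loop of length $2p$, where each pair $\delta\nu$ multiplies by an element of $\tau\bigoplus_ikE_{i,i+1}$, and can leave only from $A_0$, through $B_*$, to $E_{U+j}$. A path that enters at $A_l$ and leaves has used $m\equiv l\pmod p$ such pairs.}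
\label{fig:block}
\end{figure}

The design has the following reasons. Every move that involves $Q$ nontrivially is split into a $\nu$ and a $\delta$, so that the generators form copies of $N$ and $N^*$, as obstacle (i) requires. The basic composites are
\begin{equation}\label{eq:pairs}
\begin{aligned}
&\delta_{j,l}(\xi)\nu_{j,l}(v):A_{l+1}(U,j)\to A_l(U,j), && f\otimes\eta\mapsto\tau m_{\xi,v}f\otimes\eta,\\
&\delta_{j,*}(\xi)\nu_{j,*}(v):A_0(U,j)\to E_{U+j}, && f\otimes\eta\mapsto(w_{\xi,v}f)\cdot\eta .
\end{aligned}
\end{equation}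
Arrows act on the factor $M$ by left multiplication, which leaves right multiplication free to provide automorphisms. The loop has $p$ stations $A_l$ so that the entry point remembers the exponent of $\tau$ modulo $p$.

\begin{lemma}\label{lem:paths}
\begin{enumerate}
\item[(P1)] No two consecutive edges of a path have the same type.
\item[(P2)] In a path with three edges, the first and the third edge have different types.
\item[(P3)] The rank is constant along every edge, except that it increases by $1$ along edges of type $\delta_{j,*}$. In a nonempty path of constant rank all vertices after the first lie in one block $(U,j)$, and the first vertex lies in that block or is $E_U$. In particular such a path does not end at an $E$-vertex, and no nonempty path leads from an $E$-vertex to itself.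
\item[(P4)] No edge ends at $E_\emptyset$, and no edge starts at $E_{\mathrm{fin}}$.
\item[(P5)] The target of an edge of index $j$ is not the source of an edge of type $\beta_{j,l}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The edges leaving each vertex are as follows: from $E_U$, the $\beta_{j,l}$ with $(U,j)$ a step, to $A_l(U,j)$; from $A_l(U,j)$, the edge $\nu_{j,l-1}$ to $B_{l-1}(U,j)$ and, if $l=0$, also $\nu_{j,*}$ to $B_*(U,j)$; from $B_l(U,j)$ with $l\in\mathbb{Z}/p$, only $\delta_{j,l}$ to $A_l(U,j)$; from $B_*(U,j)$, only $\delta_{j,*}$ to $E_{U+j}$. This gives (P1), (P3) and (P4). For (P5), the target is an $A$- or $B$-vertex, or $E_{\mathrm{fin}}$, or $E_{U+j}$ with $|U+j|\le p-1$, and $(U+j,j)$ is not a step. For (P2) we list the possible types of three consecutive edges. After $\beta$ come $\nu$ and $\delta$. After $\nu_{j,l}$ with $l\in\mathbb{Z}/p$ come $\delta_{j,l}$ and then $\nu_{j,l-1}$ or $\nu_{j,*}$. After $\nu_{j,*}$ come $\delta_{j,*}$ and $\beta$. After $\delta_{j,l}$ with $l\in\mathbb{Z}/p$ come $\nu_{j,l-1},\delta_{j,l-1}$ or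 $\nu_{j,*},\delta_{j,*}$. After $\delta_{j,*}$ come $\beta$ and $\nu$. In no case does the first type recur in the third place.
\end{proof}

By (P1), $a^2=0$ for every operator $a$ supported on a type. With the $\tau$-adic topology $\mathrm{End}_R(\mathbb{V})$ is compact and $\mathrm{GL}_R(\mathbb{V})$ is profinite, because $k$ is finite. Let
\[
X\le\mathrm{GL}_R(\mathbb{V})
\]
be the closed subgroup generated by all $1+a$ with $a$ an arrow operator.

Let $y\in H_0$ act $R$-linearly on $\mathbb{V}$, preserving each vertex: by $x\mapsto xD(y)^{-1}$ on each factor $W$ of $E_U$, trivially on $E_\emptyset$ and $E_{\mathrm{fin}}$, by $f\mapsto D(y)fD(y)^{-1}$ on $M$, and naturally on $N$. Since $\det D(y)=1$, we have $y(x\cdot\eta)=(xD(y)^{-1})\cdot y\eta$ also when $|U|=p-1$.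

\begin{lemma}\label{lem:Xprop}
$X$ is a finitely generated pro-$p$ group normalized by $H_0$. For $y\in H_0$,
\[
y\beta_{j,l}y^{-1}=\beta_{j,l},\qquad y\nu_{j,l}(v)y^{-1}=\nu_{j,l}(yv),\qquad y\delta_{j,l}(\xi)y^{-1}=\delta_{j,l}(y\xi).
\]
\end{lemma}

\begin{proof}
Modulo $\tau$ the operators $\delta_{j,l}(\xi)$ with $l\in\mathbb{Z}/p$ vanish, and the other arrow operators are strictly increasing for the order
\[
(E\text{ of rank }r)<(A\text{ of rank }r)<(B\text{ of rank }r)<(E\text{ of rank }r+1).
\]
So the image of $X$ in $\mathrm{GL}(\mathbb{V}/\tau\mathbb{V})$ is unitriangular, hence a $p$-group. The kernel of reduction modulo $\tau$ is pro-$p$, being filtered by the subgroups $1+\tau^m\mathrm{End}_R(\mathbb{V})$ with elementary abelian quotients.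

Write $D=D(y)$. Then $y\beta_{j,l}y^{-1}$ sends $\eta$ to $y(1\otimes y^{-1}\eta)=1\otimes\eta$, and $y\nu_{j,l}(v)y^{-1}$ sends $f\otimes\eta$ to $y(v\otimes D^{-1}fD\otimes y^{-1}\eta)=yv\otimes f\otimes\eta$. By Lemma~\ref{lem:wm}, for $l\in\mathbb{Z}/p$ the operator $y\delta_{j,l}(\xi)y^{-1}$ sends $v\otimes f\otimes\eta$ to
\[
y\bigl(\tau m_{\xi,y^{-1}v}D^{-1}fD\otimes y^{-1}\eta\bigr)=\tau Dm_{\xi,y^{-1}v}D^{-1}f\otimes\eta=\tau m_{y\xi,v}f\otimes\eta,
\]
and $y\delta_{j,*}(\xi)y^{-1}$ sends it to
\[
y\bigl((w_{\xi,y^{-1}v}D^{-1}fD)\cdot y^{-1}\eta\bigr)=(w_{\xi,y^{-1}v}D^{-1}f)\cdot\eta=(w_{y\xi,v}f)\cdot\eta. \qedhere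
\]
\end{proof}

Composites of operators appear in $X$ as iterated commutators. The next lemma depends only on which vertices the operators connect, which lets us apply it later to the images of the generators under an unknown isomorphism.

\begin{lemma}\label{lem:iter}
Let $a_0,\dots,a_r$ be operators supported on types of the same index $j$, with $a_0$ supported on a type $\beta_{j,l}$. Then
\[
[1+a_r,[\dots,[1+a_1,1+a_0]\dots]]=1+a_r\cdots a_1a_0 .
\]
\end{lemma}

\begin{proof}
Put $c_i=a_i\cdots a_0$. It kills every vertex that is not a source of $\beta_{j,l}$, so by (P5) $c_ia=0$ for every $a$ supported on a type of index $j$. Hence $c_ia_{i+1}=0$, and $c_i^2=0$ because $c_i$ has $a_i$ as its left factor. Also $a_{i+1}^2=0$. Now \eqref{eq:c1} gives $[1+a_{i+1},1+c_i]=1+c_{i+1}$, and induction finishes the proof.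
\end{proof}

We now find the subgroups promised by the model. For $f\in M$, $x\in W$, $b\in R$ define operators, again for all steps $(U,j)$ and zero on the other vertices,
\[
\beta^f_{j,l}:E_U\to A_l(U,j),\ \eta\mapsto f\otimes\eta,\qquad\quad\hat x_j:E_U\to E_{U+j},\ \eta\mapsto x\cdot\eta,
\]
and let $c_b=1+(E_\emptyset\to E_{\mathrm{fin}},\ \eta\mapsto b\eta)$. The maps $f\mapsto\beta^f_{j,l}$ and $x\mapsto\hat x_j$ are injective, as one sees on $E_\emptyset$, and for $y\in H_0$
\begin{equation}\label{eq:conj}
y\beta^f_{j,l}y^{-1}=\beta^{D(y)fD(y)^{-1}}_{j,l},\qquad y\hat x_jy^{-1}=\widehat{(xD(y)^{-1})}_j .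
\end{equation}
Moreover
\begin{equation}\label{eq:order}
\hat x_i\,\hat x'_{i'}=0\qquad\text{for }i\le i',
\end{equation}
since $\hat x'_{i'}$ has its image in vertices $E_{U+i'}$, from which no step with index $i\le i'$ starts. For $0\le l\le p-1$ let $W^{[l]}=\tau^lk[[s]]^p$, so that $W=\bigoplus_lW^{[l]}$. For $m\ge0$, an \emph{$m$-chain of index $j$} is a sequence $a_0,\dots,a_{2m+2}$ of arrow operators of the types
\[
\beta_{j,m},\ \nu_{j,m-1},\ \delta_{j,m-1},\ \dots,\ \nu_{j,0},\ \delta_{j,0},\ \nu_{j,*},\ \delta_{j,*},
\]
where the second subscripts are read modulo $p$.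

\begin{lemma}\label{lem:sub}
\begin{enumerate}
\item[(a)] $1+\beta^f_{j,l}\in X$ for all $f\in\mathfrak{e}$.
\item[(b)] $\mathcal{W}_j=\{1+\hat x_j:x\in W\}$ is a closed subgroup of $X$, isomorphic to $(W,+)$ via $x\mapsto1+\hat x_j$. For $0\le l\le p-1$, the subgroup $\mathcal{W}_j^{[l]}=\{1+\hat x_j:x\in W^{[l]}\}$ is generated by the commutators $[1+a_{2m+2},[\dots,[1+a_1,1+a_0]\dots]]$ of the $m$-chains of index $j$ with $m\equiv l\pmod p$.
\item[(c)] For $i_1<\dots<i_p$ in $I$ and $x_1,\dots,x_p\in W$,
\[
[1+\widehat{(x_p)}_{i_p},[\dots,[1+\widehat{(x_2)}_{i_2},1+\widehat{(x_1)}_{i_1}]\dots]]=c_{\det(x_p,\dots,x_1)} .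
\]
The set $C=\{c_b:b\in R\}\cong(R,+)$ is a closed central subgroup of $X$ centralized by $H_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:iter} to $c\beta_{j,l+m}$, $\nu_{j,l+m-1}(v_1)$, $\delta_{j,l+m-1}(\xi_1)$, \dots, $\nu_{j,l}(v_m)$, $\delta_{j,l}(\xi_m)$ with $c\in k$. By \eqref{eq:pairs} this gives $1+\beta^f_{j,l}\in X$ for $f=c\,\tau^mm_{\xi_m,v_m}\cdots m_{\xi_1,v_1}$. By Lemma~\ref{lem:wm} the sums of these $f$ fill $\tau^m\bigoplus_ikE_{i,i+m}$ if $m\ge1$, and $k$ if $m=0$. Since $(1+\beta^f_{j,l})(1+\beta^{f'}_{j,l})=1+\beta^{f+f'}_{j,l}$ and $X$ is closed, the set of $f$ with $1+\beta^f_{j,l}\in X$ is closed under sums and limits.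

(b) By \eqref{eq:order}, $x\mapsto1+\hat x_j$ is a continuous injective homomorphism, so $\mathcal{W}_j$ and $\mathcal{W}_j^{[l]}$ are compact groups. By Lemma~\ref{lem:iter} and \eqref{eq:pairs}, the commutator of an $m$-chain is $1+\hat x_j$ with $x=w_{\xi,v}f$ and $f$ as in (a). The sums of these $x$ fill $\tau^mk^p$, because the $w_{\xi,v}$ span $k^p$ and $w_iE_{i,i+m}=w_{i+m}$. Finally $W^{[l]}$ is the closure of the sum of the $\tau^mk^p$ with $m\ge0$, $m\equiv l\pmod p$.

(c) Let $a=\widehat{(x_{r+1})}_{i_{r+1}}$ and $c=\widehat{(x_r)}_{i_r}\cdots\widehat{(x_1)}_{i_1}$. By \eqref{eq:order}, $a^2=0$, and $ca=0=c^2$ because $i_1\le i_r<i_{r+1}$. So \eqref{eq:c1} applies repeatedly, and the commutator is $1+\widehat{(x_p)}_{i_p}\cdots\widehat{(x_1)}_{i_1}$. The product raises the rank by $p$, so it is nonzero only on $E_\emptyset$, where it sends $1$ to $x_p\cdot(x_{p-1}\otimes\dots\otimes x_1)=\det(x_p,\dots,x_1)$. Every element of $R$ is a determinant, so $C\le X$. By (P4) arrow operators annihilate $\mathrm{Hom}_R(E_\emptyset,E_{\mathrm{fin}})$ on both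 sides, so $C$ is central, and $H_0$ acts trivially on $E_\emptyset$ and $E_{\mathrm{fin}}$.
\end{proof}

Part (a) is the reason why the units of $\mathfrak{e}$ act on $X$, as in the model.

\begin{lemma}\label{lem:Theta}
Let $g\in\mathfrak{e}$ with $g^{-1}\in\mathfrak{e}$. There is $\Theta_g\in\mathrm{GL}_R(\mathbb{V})$ that preserves every vertex, normalizes $X$, satisfies $\Theta_gc_b\Theta_g^{-1}=c_{(\det g)b}$, and commutes with every $y\in H_0$ such that $D(y)g=gD(y)$.
\end{lemma}

\begin{proof}
Let $\Theta=\Theta_g$ act on $E_U$, $|U|\le p-1$, by right multiplication by $g$ on each factor $W$ (so trivially on $E_\emptyset$), on $E_{\mathrm{fin}}$ by $\det g$, on $A$-vertices by $f\otimes\eta\mapsto fg\otimes\Theta\eta$, and on $B$-vertices by $v\otimes f\otimes\eta\mapsto v\otimes fg\otimes\Theta\eta$. Then $\Theta$ commutes with all $\nu_{j,l}(v)$ and with the $\delta_{j,l}(\xi)$, $l\in\mathbb{Z}/p$, since left and right multiplications on $M$ commute. We have $\Theta(x\cdot\eta)=(xg)\cdot\Theta\eta$; for $|U|=p-1$ both sides are $\det g$ times $x\cdot\eta$.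 Taking $x=w_{\xi,v}f$ shows that $\Theta$ commutes with $\delta_{j,*}(\xi)$. Finally $\Theta\,c\beta_{j,l}\Theta^{-1}$ sends $\eta$ to $\Theta(c\otimes\Theta^{-1}\eta)=cg\otimes\eta$, so it equals $\beta^{cg}_{j,l}$ with $cg\in\mathfrak{e}$. By Lemma~\ref{lem:sub}(a), $\Theta X\Theta^{-1}\le X$; the same holds for $\Theta^{-1}=\Theta_{g^{-1}}$, so equality holds. If $D=D(y)$ commutes with $g$, then $xD^{-1}g=xgD^{-1}$ on $W$ and $DfD^{-1}g=DfgD^{-1}$ on $M$, so $\Theta$ commutes with $y$.
\end{proof}

\section{The groups $G_\gamma$ and their common Sylow subgroup}\label{sec:G}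

We now introduce the scalings. Ideally each vertex letter would be scaled by an independent element of $k^\times$. This is too much: scaling all $B$-vertices by $-1$ acts on $X$ exactly as $-1\in Z$ does, the action of the finite group would not be faithful, and $\mathrm{O}_{p'}$ would be nontrivial. So the $B$-vertices are scaled only by the subgroup $\mu\le k^\times$ of order $p^2+p+1$, which is odd, so that $-1\notin\mu$. In Lemma~\ref{lem:weights} we need $|\mu|>p+1$. This explains the choice of $k$: the order of $\mathbb{F}_p^\times$ is $2^n$, and the odd part of $|\mathbb{F}_{p^2}^\times|$ divides $p+1$.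

Take two copies of $\mathbb{V}$ and of $X$, indexed by $\epsilon\in\{1,2\}$. Let $\Lambda$ be the finite abelian $p'$-group of all tuples
\[
\alpha=(\omega;\ \rho^\epsilon_{j,l};\ \sigma^\epsilon_{j,l'}),\qquad\omega,\rho^\epsilon_{j,l}\in k^\times,\quad\sigma^\epsilon_{j,l'}\in\mu,
\]
with $\epsilon\in\{1,2\}$, $j\in I$, $l\in\mathbb{Z}/p$, $l'\in\mathbb{Z}/p\cup\{*\}$. We regard the coordinates as characters $\Lambda\to k^\times$ and call the $\rho$ and $\sigma$ \emph{letters}. On a vertex $u$ of the $\epsilon$-th copy of $\mathbb{V}$, let $\Lambda$ act by the scalar $\mathrm{pot}(u)$, the \emph{potential} of $u$, defined as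
\[
\omega^{r}\ \text{ on $E$-vertices of rank }r,\qquad\omega^{|U|}\rho^\epsilon_{j,l}\ \text{ on }A_l(U,j),\qquad\omega^{|U|}\sigma^\epsilon_{j,l}\ \text{ on }B_l(U,j).
\]
This action commutes with that of $H_0$, which preserves vertices. Conjugation by $\alpha$ multiplies an operator from $u$ to $u'$ by $\mathrm{pot}(u')/\mathrm{pot}(u)$. So it multiplies the arrow operators of each type by a character, the \emph{weight of the type}; dropping $\epsilon$,
\begin{equation}\label{eq:wts}
\lambda(\beta_{j,l})=\rho_{j,l},\qquad\lambda(\nu_{j,l})=\frac{\sigma_{j,l}}{\rho_{j,l^+}},\qquad\lambda(\delta_{j,l})=\frac{\rho_{j,l}}{\sigma_{j,l}}\ \ (l\ne*),\qquad\lambda(\delta_{j,*})=\frac{\omega}{\sigma_{j,*}} .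
\end{equation}
Each of these maps $\Lambda$ onto $k^\times$, since it involves $\omega$ or a $\rho$ with exponent $\pm1$. Thus $\Lambda$ normalizes both copies of $X$, and $H=H_0\times\Lambda$ acts on $X\times X$. The coordinate $\omega$ is shared by the two copies, so on both copies of $C$ the group $\Lambda$ acts by $c_b\mapsto c_{\omega^pb}$, while $H_0$ acts trivially.

For $\gamma\in1+sk[[s]]$ let $\Delta_\gamma=\{(c_b,c_{-\gamma b}):b\in R\}$. This is a closed, central, $H$-invariant subgroup of $X\times X$. Put
\[
P_\gamma=(X\times X)/\Delta_\gamma,\qquad G_\gamma=P_\gamma\rtimes H,\qquad S_\gamma=P_\gamma\rtimes T .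
\]
Write $g^{(1)}$ and $g^{(2)}$ for the images of $(g,1)$ and $(1,g)$ in $P_\gamma$. Both maps $X\to P_\gamma$ are injective, because $\Delta_\gamma$ meets each factor trivially. In $P_\gamma$ we have
\begin{equation}\label{eq:glue}
c_b^{(1)}=c^{(2)}_{\gamma b},
\end{equation}
so the two copies of $C$ have a common image $C_\gamma$, which is central in $P_\gamma$, and $P_\gamma/C_\gamma=X/C\times X/C$.

\begin{proposition}\label{prop:G}
Let $\gamma\in1+sk[[s]]$.
\begin{enumerate}
\item[(a)] $S_\gamma$ is a Sylow pro-$p$ subgroup of $G_\gamma$ of index $|Q||\Lambda|$. Moreover $\mathrm{O}_p(G_\gamma)=P_\gamma$, $\mathrm{O}_{p'}(G_\gamma)=1$, and $G_\gamma$ is prosolvable, hence layer-free.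
\item[(b)] $S_\gamma$ is finitely generated and weakly regular.
\item[(c)] $S_\gamma\cong S_1$.
\end{enumerate}
Hence $G_\gamma\in\mathcal{E}^{\mathrm{LF}}_{p'}(S)$ for the group $S=S_1$.
\end{proposition}

\begin{proof}
(a) The index $|Q||\Lambda|$ is prime to $p$, so (F1) applies. Since $\mathrm{O}_p(H_0)=1$ and $\Lambda$ is a $p'$-group, $\mathrm{O}_p(H)=1$ and $\mathrm{O}_p(G_\gamma)=P_\gamma$.

We show that $H$ acts faithfully on $P_\gamma$. Let $(y,\alpha)\in H_0\times\Lambda$ act trivially, hence trivially on both copies of $X$. It multiplies $\beta_{j,l}$ by $\rho^\epsilon_{j,l}$, so all $\rho$ equal $1$. Then it sends $\nu_{j,l}(v)$ to $\nu_{j,l}(\sigma^\epsilon_{j,l}yv)$, and $v\mapsto\nu_{j,l}(v)$ is injective, so $y$ acts on $N$ as the scalar $(\sigma^\epsilon_{j,l})^{-1}\in\mu$. As $N$ is faithful, $y$ is central in $H_0$, so $y\in Z$ by Lemma~\ref{lem:H0}(a) and the scalar is $\pm1$. Since $-1\notin\mu$, all $\sigma$ equal $1$ and $y=1$. Finally $\alpha$ multiplies $\delta_{j,*}(\xi)$ by $\omega$, and $\delta_{j,*}(\xi)\ne0$ for $\xi\ne0$ by Lemma~\ref{lem:wm};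 so $\omega=1$.

Let $L=\mathrm{O}_{p'}(G_\gamma)$. Then $[L,P_\gamma]\le L\cap P_\gamma=1$. Write an element of $L$ as $g\eta_0$ with $g\in P_\gamma$, $\eta_0\in H$. The order of $\eta_0$ is prime to $p$, and $\eta_0$ acts on $P_\gamma$ as conjugation by $g^{-1}$, an element of the pro-$p$ group $P_\gamma/Z(P_\gamma)$ of inner automorphisms. An element of finite order in a pro-$p$ group has $p$-power order, so $\eta_0$ acts trivially. Hence $\eta_0=1$ and $g\in L\cap P_\gamma=1$.

Since $P_\gamma$ is pro-$p$ and $H$ is solvable, $G_\gamma$ is prosolvable. Its finite subgroups are solvable, so none is quasisimple.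

(b) Let $\mathcal{G}$ consist of $t$ and all $(1+a)^{(\epsilon)}$ with $a$ an arrow operator. This finite set generates $S_\gamma$. We check the hypothesis of Lemma~\ref{lem:crit}; since $p-1\ge2$, the relation $[y,{}_2x]=1$ suffices where it holds. Elements of different copies commute. In one copy, elements of the same type commute, since $aa'=0=a'a$ by (P1). For different types, $aa'a=a'aa'=0$ by (P2), so \eqref{eq:c2} gives $[y,{}_2x]=1$. The element $t$ commutes with itself and with $(1+c\beta_{j,l})^{(\epsilon)}$. Let $x=(1+\nu_{j,l}(v))^{(\epsilon)}$. By Lemma~\ref{lem:Xprop}, $[t,x]=(1+\nu_{j,l}(tv-v))^{(\epsilon)}$ commutes with $x$, and $[x,{}_rt]=(1+\nu_{j,l}((1-t)^rv))^{(\epsilon)}$, which is trivial for $r=p-1$ by Lemma~\ref{lem:H0}(c). The same two formulas hold for $\delta_{j,l}(\xi)$ with $\xi\in N^*$ in place of $v$.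

(c) Choose $g$ as in Lemma~\ref{lem:det}(b). It commutes with $D(t)=\Pi^{-1}$, so conjugation by $\Theta_g$ on the first factor is a $T$-equivariant automorphism of $X\times X$. It carries $\Delta_\gamma$ onto $\{(c_{\gamma b},c_{-\gamma b}):b\in R\}=\Delta_1$.
\end{proof}

\begin{remark}\label{rem:other}
The other two columns of the model also hold for the groups. Each $\Theta_g$ commutes with $\Lambda$, since it preserves vertices. Taking $g=\mathrm{diag}(\gamma,1,\dots,1)$, which commutes with $D(Q)$, gives $P_\gamma\rtimes Q\Lambda\cong P_1\rtimes Q\Lambda$. Taking a scalar $g=u\in1+sk[[s]]$ on the second factor gives $G_\gamma\cong G_{u^p\gamma}$. So $\gamma$ is invisible to the Sylow subgroup $T$ and to its complement $Q\Lambda$ separately, and $G_\gamma$ can remember $\gamma$ at best up to a factor in $k[[s^p]]$.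
\end{remark}

\section{Weights}\label{sec:weights}

An isomorphism $G_\gamma\to G_{\gamma'}$ is a map of groups, and we want to see it as a map of operators. The tool is the decomposition of an operator algebra containing $X$ into weight spaces for $\Lambda$. Because of the gluing, elements of $P_\gamma$ are operators only modulo $C$, so we also need a quotient algebra.

Let $\mathcal{X}^+\subset\mathrm{End}_R(\mathbb{V})$ be the closed $k$-span of the nonempty words, let $\mathcal{X}=k+\mathcal{X}^+$, and let $\mathcal{C}=\mathrm{Hom}_R(E_\emptyset,E_{\mathrm{fin}})$. Then $\mathcal{X}$ is a closed $k$-subalgebra normalized by $H$, and $\mathcal{X}^+$ is an ideal. By (P3), elements of $\mathcal{X}^+$ have zero component from an $E$-vertex to itself. The set $1+\mathcal{X}^+$ is closed, multiplicatively closed, and contains the generators $1\pm a$, so $X\subset1+\mathcal{X}^+$. From $1+\mathcal{C}=C\le X$ we get $\mathcal{C}\subset\mathcal{X}^+$, and (P4) gives $\mathcal{X}^+\mathcal{C}=\mathcal{C}\mathcal{X}^+=0$. Hence $\mathcal{C}$ is an $H$-invariant ideal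 of $\mathcal{X}$,
\begin{equation}\label{eq:gc}
gc=c=cg\qquad(g\in X,\ c\in\mathcal{C}),
\end{equation}
and $X/C$ embeds $H$-equivariantly in $(\mathcal{X}/\mathcal{C})^\times$.

Write $\mathcal{X}^{(\epsilon)}$ for $\mathcal{X}$ with the conjugation action of $\Lambda$ through the potentials of copy $\epsilon$. Since $\Lambda$ is abelian of exponent dividing $|k^\times|$, we have $\mathcal{X}^{(\epsilon)}=\bigoplus_\varpi\mathcal{X}_\varpi$ over the characters $\varpi:\Lambda\to k^\times$, with projections $|\Lambda|^{-1}\sum_\alpha\varpi(\alpha)^{-1}\alpha$. We call $\varpi$ a \emph{weight} if $\mathcal{X}_\varpi\ne0$. Every word is an eigenvector and the projections are continuous, so $\mathcal{X}_\varpi$ is the closed $k$-span of the words of weight $\varpi$, the empty word having weight $1$. Consequently: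
\begin{itemize}
\item[(W1)] If an element of $\mathcal{X}_\varpi$ has a nonzero component from $u$ to $u'$, then there is a path, possibly empty, from $u$ to $u'$, and $\varpi=\mathrm{pot}(u')/\mathrm{pot}(u)$.
\item[(W2)] Two monomials in the coordinates define the same character of $\Lambda$ if and only if the exponents of $\omega$ and the $\rho$ agree modulo $p^3-1$ and those of the $\sigma$ agree modulo $p^2+p+1$. In a quotient of two potentials of copy $\epsilon$, the exponent of $\omega$ lies in $[-p,p]$, the exponents of letters lie in $\{-1,0,1\}$, and letters of the other copy do not occur.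
\end{itemize}

\begin{lemma}\label{lem:weights}
Let $\lambda$ be the weight of a type in copy $\epsilon$.
\begin{enumerate}
\item[(a)] A power of $\lambda$ that is a weight of $\mathcal{X}^{(\epsilon)}$ is one of $\lambda^{-1},1,\lambda$. A power of $\lambda$ that is a weight of the other copy is trivial.
\item[(b)] In either copy, an element of $\mathcal{X}_1\cap(1+\mathcal{X}^+)$ preserves every vertex and acts as the identity on every $E$-vertex.
\item[(c)] Let $(v_i)$ and $(\xi_i)$ be $k$-bases of $N$ and $N^*$. Every element of $\mathcal{X}_\lambda\subset\mathcal{X}^{(\epsilon)}$ is supported on the given type and acts by one formula for all $U$, namely: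
\begin{itemize}
\item for $\beta_{j,l}$, it is $\beta^f_{j,l}$ with $f\in\mathfrak{e}$;
\item for $\nu_{j,l}$, it is $f\otimes\eta\mapsto\sum_iv_i\otimes g_if\otimes\eta$ with $g_i\in\mathfrak{d}$;
\item for $\delta_{j,l}$ with $l\neq*$, it is $v\otimes f\otimes\eta\mapsto\sum_ig_i\,\tau m_{\xi_i,v}f\otimes\eta$ with $g_i\in\mathfrak{d}$;
\item for $\delta_{j,*}$, it is $\delta_{j,*}(\xi)$ with $\xi\in N^*$.
\end{itemize}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda^e$ be a quotient of potentials. If the type is not $\delta_{j,*}$, then $\lambda$ contains a letter $\rho^\epsilon$ with exponent $\pm1$, so by (W2) $e\equiv-1,0,1\pmod{p^3-1}$ in copy $\epsilon$ and $e\equiv0$ in the other copy. As $\lambda^{p^3-1}=1$, the claim follows. Let $\lambda=\omega/\sigma^\epsilon_{j,*}$. The letter gives $e\equiv e_0\pmod{p^2+p+1}$ with $e_0\in\{-1,0,1\}$, and $e_0=0$ in the other copy. The coordinate $\omega$ gives $e\equiv e_1\pmod{p^3-1}$ with $|e_1|\le p$. Since $p^2+p+1$ divides $p^3-1$ and $|e_1-e_0|\le p+1<p^2+p+1$, we get $e_1=e_0$ and $\lambda^e=\lambda^{e_0}$.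

(b) Let there be a path from $u$ to $u'$ with $\mathrm{pot}(u)=\mathrm{pot}(u')$. By (W2), $u$ and $u'$ have the same rank, and either both are $E$-vertices or both carry the same letter. By (P3), in the first case the path is empty, and in the second case $u,u'$ lie in one block, where the letter determines the vertex. So $u=u'$, and elements of $\mathcal{X}_1$ preserve vertices by (W1). An element of $1+\mathcal{X}^+$ has the identity as its component from an $E$-vertex to itself.

(c) Let $a_r\cdots a_1$ be a word of weight $\lambda$ that is nonzero on a vertex $u$, with corresponding path from $u$ to $u'$. A potential contains at most one letter, with exponent $1$. Comparing $\lambda=\mathrm{pot}(u')/\mathrm{pot}(u)$ with \eqref{eq:wts} by means of (W2), we find that $u'$ carries the letter in the numerator of $\lambda$ and $u$ the letter in the denominator, where no letter means an $E$-vertex, and that the rank difference is the exponent of $\omega$ in $\lambda$.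

Suppose first that the type is not $\delta_{j,*}$. The path has constant rank and is nonempty, so by (P3) it runs, after a possible initial $\beta$, inside one block $(U,j)$. Inside a block the only vertex reached from $B_*$ lies outside it, so the path follows the loop and may end at $B_*$. A path from $A_{l'}$ that consists of $m$ pairs $\delta\nu$ acts by \eqref{eq:pairs} as left multiplication by an element of $\tau^m\bigoplus_ikE_{i,i+m}$, or by $1$ if $m=0$. If it is closed, then $m\equiv0\pmod p$ and this element lies in $\mathfrak{d}$. For the type $\beta_{j,l}$, the path from $E_U$ to $A_l$ is some $\beta_{j,l'}$ followed by $m$ pairs, so the word is $\beta^f_{j,l}$ with $f\in\mathfrak{e}$. For $\nu_{j,l}$, the path goes from $A_{l^+}$ to $B_l$; the only edge entering $B_l$ is $\nu_{j,l}$, coming from $A_{l^+}$, so the word is a closed path at $A_{l^+}$ followed by some $\nu_{j,l}(v)$. For $\delta_{j,l}$, the path goes from $B_l$ to $A_l$; the only edge leaving $B_l$ is $\delta_{j,l}$, so the word is some $\delta_{j,l}(\xi)$ followed by a closed path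 at $A_l$. For the type $\delta_{j,*}$, the path goes from $B_*(U,j)$ to an $E$-vertex of rank $|U|+1$. It begins with $\delta_{j,*}$, and the rest has constant rank and ends at an $E$-vertex, so it is empty by (P3).

In each case the type of $a_1$ has as its sources exactly the vertices of the kind of $u$ for the various steps $(U,j)$, and the letters $a_i$ act by formulas independent of $U$. So the word has the stated form. The sets of operators of the stated forms are $k$-subspaces and continuous images of the compact spaces $\mathfrak{e}$, $\mathfrak{d}^{p-1}$, $N^*$, hence closed, so they contain $\mathcal{X}_\lambda$.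
\end{proof}

The weight $\lambda^{-1}$ in (a) does occur: for $\lambda=\lambda(\nu_{j,l})$ with $l\ne*$, the rest of the loop leads from $B_l$ back to $A_{l+1}$. The next lemma uses the group law to exclude it from the image of a subgroup $\{1+ca:c\in k\}$.

\begin{lemma}\label{lem:onepar}
Let $\mathcal{A}$ be a $k$-algebra on which $\Lambda$ acts by $k$-algebra automorphisms, and let $\lambda:\Lambda\to k^\times$ be a surjective character such that, among the powers of $\lambda$, at most $\lambda^{-1},1,\lambda$ are weights of $\mathcal{A}$. Let $Y:(k,+)\to\mathcal{A}^\times$ be a homomorphism with ${}^\alpha Y(c)=Y(\lambda(\alpha)c)$ for all $\alpha\in\Lambda$. Then $Y(c)=1+c\,y_1$ for some $y_1\in\mathcal{A}_\lambda$.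
\end{lemma}

\begin{proof}
The element $Y(1)$ is fixed by $\ker\lambda$, so only weights trivial on $\ker\lambda$ occur in it. These are characters of the cyclic group $\Lambda/\ker\lambda\cong k^\times$ with values in $k^\times$, hence powers of $\lambda$. So $Y(1)=y_{-1}+y_0+y_1$ with $y_e\in\mathcal{A}_{\lambda^e}$. For $c\neq0$ choose $\alpha$ with $\lambda(\alpha)=c$; then $Y(c)={}^\alpha Y(1)=c^{-1}y_{-1}+y_0+cy_1$. As $\lambda$ has order $p^3-1\ge26$, the characters $\lambda^e$ with $|e|\le2$ are distinct, and we may compare weights in $Y(c)Y(d)=Y(c+d)$ for $c,d,c+d\ne0$. With $r=c/d$, the weight $1$ gives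
\[
r^2\,y_1y_{-1}+r\,(y_0^2-y_0)+y_{-1}y_1=0\qquad(r\in k^\times,\ r\ne-1).
\]
There are at least three such $r$, so by the Vandermonde determinant $y_0^2=y_0$ and $y_1y_{-1}=y_{-1}y_1=0$. The weight $1$ in $Y(1)Y(-1)=1$ now gives $y_0^2=1$, so $y_0=1$. The weight $\lambda^{-1}$ with $c=1$ gives
\[
\Bigl(1+\frac1d-\frac1{1+d}\Bigr)y_{-1}=\frac{d^2+d+1}{d(1+d)}\,y_{-1}=0,
\]
and choosing $d\in k\setminus\{0,-1\}$ with $d^2+d+1\ne0$ yields $y_{-1}=0$.
\end{proof}

\section{Rigidity}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}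
Let $\gamma,\gamma'\in1+sk[[s]]$ and let $\phi:G_\gamma\to G_{\gamma'}$ be an isomorphism inducing the identity on $H=G_\gamma/P_\gamma=G_{\gamma'}/P_{\gamma'}$. Then there are units $v_0,m_0\in k[[s^p]]^\times$ with $\gamma'(s)=v_0\,\gamma(sm_0)$.
\end{proposition}

The proof climbs from the generators to the subgroups $\mathcal{W}_j$ and then to the center. The group $\Lambda$ controls the shape of the images of the generators, $Q$ makes the relevant maps diagonal, $t$ makes them scalar, and the determinant formula turns the scalars into a ring automorphism.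

\begin{proof}
\emph{Step 0: normalization.} We have $\phi(P_\gamma)=P_{\gamma'}$ by Proposition~\ref{prop:G}(a). The subgroup $Q\Lambda=Q\times\Lambda$ of $H$ is a $p'$-group normalized by $t$. Both $\phi(Q\Lambda)$ and $Q\Lambda$ are complements to $P_{\gamma'}$ in $P_{\gamma'}Q\Lambda$. By (F2), after composing $\phi$ with conjugation by an element of $P_{\gamma'}$, which does not change the induced map on $H$, we have $\phi(Q\Lambda)=Q\Lambda$. Then $\phi$ is the identity on $Q\Lambda$, and so is $\phi^{-1}$. We cannot normalize $t$ in this way, as its order is $p$; we only have $\phi(t)=t\kappa$ with $\kappa\in P_{\gamma'}$. For $x\in Q\Lambda$, applying $\phi$ to $txt^{-1}\in Q\Lambda$ gives $txt^{-1}=t\kappa x\kappa^{-1}t^{-1}$. So $\kappa$ centralizes $Q\Lambda$.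

\smallskip
\emph{Step 1: the generators.} Let $a$ be an arrow operator whose type has weight $\lambda$ in copy $\epsilon$. Consider the homomorphism
\[
k\to P_{\gamma'}/C_{\gamma'}=X/C\times X/C\subset(\mathcal{X}^{(1)}/\mathcal{C})^\times\times(\mathcal{X}^{(2)}/\mathcal{C})^\times,\qquad c\mapsto\phi\bigl((1+ca)^{(\epsilon)}\bigr)C_{\gamma'} .
\]
Since $\phi$ is the identity on $\Lambda$ and $\alpha(1+ca)\alpha^{-1}=1+\lambda(\alpha)ca$, both coordinates satisfy the equivariance in Lemma~\ref{lem:onepar}. The weights of $\mathcal{X}/\mathcal{C}$ are weights of $\mathcal{X}$, so Lemma~\ref{lem:weights}(a) supplies the other hypothesis. In the copy different from $\epsilon$, $\lambda$ is not a weight, so that coordinate is trivial. In copy $\epsilon$ the coordinate is $1+c\tilde a$ modulo $\mathcal{C}$ with $\tilde a\in\mathcal{X}_\lambda$, and $\tilde a$ is unique because $\mathcal{C}$ has weight $\omega^p\ne\lambda$. If $g\in X$ represents the value at $c=1$, then $1+\tilde a=g-c'$ with $c'\in\mathcal{C}$, and $g-c'=g(1-c')\in X$ by \eqref{eq:gc}. Hence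 $1+\tilde a\in X$ and
\begin{equation}\label{eq:step1}
\phi\bigl((1+a)^{(\epsilon)}\bigr)\in(1+\tilde a)^{(\epsilon)}C_{\gamma'},
\end{equation}
with $\tilde a$ as in Lemma~\ref{lem:weights}(c).

For $a\in k\beta_{j,l}$ that lemma gives $\tilde a=\beta^f_{j,l}$ with $f\in\mathfrak{e}$. This cannot be improved using $\Lambda$ alone, as $\Theta_g$ shows; here $Q$ is needed. Let $y\in Q$. It centralizes $(1+a)^{(\epsilon)}$ and is fixed by $\phi$, so it centralizes the left side of \eqref{eq:step1}. It also preserves $\mathcal{X}_\lambda$ and $\mathcal{C}$, so uniqueness gives $y\tilde ay^{-1}=\tilde a$. By \eqref{eq:conj}, $f$ commutes with $D(Q)$, and Lemma~\ref{lem:det}(c),(a) give $f\in\mathfrak{d}$.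

\smallskip
\emph{Step 2: $\phi$ preserves each $\mathcal{W}_j^{[l]}$.} Let $a_0,\dots,a_{2m+2}$ be an $m$-chain of index $j$ with $m\equiv l\pmod p$, $0\le l\le p-1$, and let $1+\hat x_j$ be its commutator. Commutators do not change when their entries are multiplied by elements of the central subgroup $C_{\gamma'}$. Each $\tilde a_i$ is supported on the type of $a_i$, so \eqref{eq:step1} and Lemma~\ref{lem:iter} give
\[
\phi\bigl((1+\hat x_j)^{(\epsilon)}\bigr)=(1+\tilde a_{2m+2}\cdots\tilde a_1\tilde a_0)^{(\epsilon)} .
\]
We evaluate the product with Lemma~\ref{lem:weights}(c). First $\tilde a_0=\beta^f$ with $f\in\mathfrak{d}$ by Step 1. Each of the $m$ pairs $\tilde a_{2i}\tilde a_{2i-1}$ is left multiplication by a matrix $\sum_{i',i''}g'_{i''}\tau m_{\xi_{i''},v_{i'}}g_{i'}\in\tau M_p(k[[s]])$. The last pair sends $f'\otimes\eta$ to $(\sum_iw_{\xi,v_i}g_if')\cdot\eta$, where $\sum_iw_{\xi,v_i}g_i\in k[[s]]^p$. All these formulas are independent of $U$, so the product is $\widehat{(x')}_j$ with $x'\in\tau^mk[[s]]^p\subset W^{[l]}$. By Lemma~\ref{lem:sub}(b),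 $\phi$ maps $(\mathcal{W}_j^{[l]})^{(\epsilon)}$ into the closed subgroup $(\mathcal{W}_j^{[l]})^{(\epsilon)}$ of $P_{\gamma'}$. Since $W=\bigoplus_lW^{[l]}$, there are continuous additive maps $\Phi_j=\Phi_j^{(\epsilon)}:W\to W$ with
\[
\phi\bigl((1+\hat x_j)^{(\epsilon)}\bigr)=\bigl(1+\widehat{\Phi_j(x)}_j\bigr)^{(\epsilon)},\qquad\Phi_j(W^{[l]})\subset W^{[l]} .
\]
Steps 1 and 2 used only that $\phi$ fixes $Q\Lambda$, so they apply to $\phi^{-1}$, and $\Phi_j$ is bijective.

\smallskip
\emph{Step 3: $\Phi_j$ acts by one map on all coordinates.} Conjugation by $\alpha\in\Lambda$ multiplies $\hat x_j$ by $\omega$, which takes every value in $k^\times$, so $\Phi_j$ is $k$-linear. By \eqref{eq:conj}, $\Phi_j$ commutes with $x\mapsto xD(y)^{-1}$ for $y\in Q$. We claim that it also commutes with $x\mapsto x\Pi$, the action of $t$; for this we must show that the error term $\kappa$ is harmless.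

Let $(\kappa',\kappa'')\in X\times X$ be a lift of $\kappa$. Since $\kappa$ centralizes $\Lambda$, the image of $\kappa'$ in $\mathcal{X}^{(1)}/\mathcal{C}$ has weight $1$, so $\kappa'=\kappa_0+c'$ with $\kappa_0\in\mathcal{X}_1$ and $c'\in\mathcal{C}$. As $\kappa'\in1+\mathcal{X}^+$ and $c'\in\mathcal{X}^+$, we have $\kappa_0\in1+\mathcal{X}^+$, and Lemma~\ref{lem:weights}(b) shows that $\kappa_0$ preserves vertices and is the identity on $E$-vertices. The operator $\hat x_j$ maps $E$-vertices to $E$-vertices and kills the others, so $\kappa_0\hat x_j=\hat x_j=\hat x_j\kappa_0$. Also $c'\hat x_j=0=\hat x_jc'$, since $\hat x_j\in\mathcal{X}^+$. So $\kappa'$ commutes with $\mathcal{W}_j$, and the same argument in $\mathcal{X}^{(2)}$ applies to $\kappa''$. Hence $\kappa$ centralizes $\mathcal{W}_j^{(\epsilon)}$, and for $g\in\mathcal{W}_j^{(\epsilon)}$ we get $\phi(tgt^{-1})=t\kappa\phi(g)\kappa^{-1}t^{-1}=t\phi(g)t^{-1}$. This proves the claim.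

The submodule $Rw_i$ is the set of $x\in W$ with $xD(y)^{-1}=\chi_i(y)x$ for all $y\in Q$, because the $\chi_i$ are distinct and $p$ is odd. So $\Phi_j(Rw_i)\subset Rw_i$. Since $(fw_i)\Pi=fw_{i+1}$, there is one continuous $k$-linear bijection $\psi_j=\psi_j^{(\epsilon)}:R\to R$ with $\Phi_j(fw_i)=\psi_j(f)w_i$ for all $i$, and by Step 2
\begin{equation}\label{eq:grading}
\psi_j\bigl(\tau^lk[[s]]\bigr)\subset\tau^lk[[s]]\qquad(0\le l\le p-1).
\end{equation}

\smallskip
\emph{Step 4: the center.} Fix $\epsilon$. Apply $\phi$ to Lemma~\ref{lem:sub}(c) with $x_r=f_rw_r$, $1\le r\le p$, for which $\det(x_p,\dots,x_1)=\pm f_1\cdots f_p$ with a sign independent of the $f_r$. It follows that there is an additive map $\Psi=\Psi^{(\epsilon)}:R\to R$ with $\phi(c_b^{(\epsilon)})=c^{(\epsilon)}_{\Psi(b)}$ and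
\begin{equation}\label{eq:Psi}
\Psi(f_1\cdots f_p)=\psi_{i_1}(f_1)\cdots\psi_{i_p}(f_p)\qquad\text{for all }i_1<\dots<i_p\text{ in }I .
\end{equation}
Let $u_i=\psi_i(1)\ne0$. By \eqref{eq:Psi}, $\prod_{i\in U}u_i=\Psi(1)$ for every $p$-element subset $U$ of $I$. Comparing $I\setminus\{i\}$ with $I\setminus\{i'\}$ in the domain $R$ gives $u_i=u_{i'}$; call the common value $u$. This is where $|I|=p+1$ is used: with $p$ indices one would only obtain $\Psi(1)=u_1\cdots u_p$, which need not be a $p$-th power.

Putting all but one of the $f_r$ equal to $1$ gives $\Psi(f)=\psi_i(f)u^{p-1}$ for every $i\in I$. So $\theta=u^{-1}\psi_i$, a map from $R$ to its field of fractions, does not depend on $i$, and $\Psi=u^p\theta$. Putting all but two of the $f_r$ equal to $1$ gives $u^p\theta(ff')=u^{p-2}\cdot u\theta(f)\cdot u\theta(f')$, so $\theta$ is multiplicative, and $\theta(1)=1$. Since $\psi_i$ is bijective, $\theta(R)=u^{-1}R$ is closed under multiplication; it contains $u^{-1}$, hence $u^{-2}$, so $u^{-1}\in R$. Thus $u\in R^\times$ and $\theta$ is a continuous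 $k$-algebra automorphism of $R$.

Now the grading enters. By \eqref{eq:grading} with $l=0$ we have $u\in k[[s]]$, and $u\in k[[s]]^\times$ as its constant term is nonzero. By \eqref{eq:grading} with $l=1$ we have $\theta(\tau)=u^{-1}\psi_i(\tau)=\tau n_0$ with $n_0\in k[[s]]$, and $n_0$ is a unit since $\theta(\tau)$ generates the maximal ideal of $R$. Hence
\[
u^p\in k[[s^p]]^\times,\qquad\theta(s)=s\,n_0^p\quad\text{with }n_0^p\in k[[s^p]]^\times .
\]
Without \eqref{eq:grading}, $u^p$ could be any unit of $k[[s]]$ and nothing about $\gamma$ would survive.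

\smallskip
\emph{Step 5: the gluing.} Let $(u_{(1)},\theta_{(1)})$ and $(u_{(2)},\theta_{(2)})$ be the data for the two copies. Apply $\phi$ to \eqref{eq:glue} with $b=1$ and use \eqref{eq:glue} in $P_{\gamma'}$:
\[
c^{(2)}_{\Psi^{(2)}(\gamma)}=\phi\bigl(c^{(2)}_\gamma\bigr)=\phi\bigl(c^{(1)}_1\bigr)=c^{(1)}_{\Psi^{(1)}(1)}=c^{(2)}_{\gamma'\Psi^{(1)}(1)} .
\]
So $\gamma'u_{(1)}^p=u_{(2)}^p\,\theta_{(2)}(\gamma)$. Put $v_0=u_{(2)}^p/u_{(1)}^p$ and $m_0=\theta_{(2)}(s)/s$, both in $k[[s^p]]^\times$. Since $\theta_{(2)}$ is a continuous $k$-algebra map, $\theta_{(2)}(\gamma)=\gamma(sm_0)$.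
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Proposition~\ref{prop:rigid} leaves two free parameters in $k[[s^p]]^\times$. The ring $k[[s]]$ is free over $k[[s^p]]$ with basis $1,s,\dots,s^{p-1}$. We spend the coordinates at $1$ and $s$ on fixing the two parameters and put the invariant into the coordinate at $s^2$, which is available since $p\ge3$. For $h\in k[[z]]$ let
\[
\gamma_h=1+s+s^2h(s^p),\qquad G_h=G_{\gamma_h} .
\]
By Proposition~\ref{prop:G}, $S=S_1$ is finitely generated and weakly regular, and each $G_h$ is a prosolvable member of $\mathcal{E}^{\mathrm{LF}}_{p'}(S)$ with $|G_h:S|=|Q||\Lambda|$.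

Suppose that an isomorphism $G_h\to G_{h'}$ induces the identity on $H$. By Proposition~\ref{prop:rigid},
\[
1+s+s^2h'(s^p)=v_0+s\,v_0m_0+s^2\,v_0m_0^2\,h(s^pm_0^p)
\]
with $v_0,m_0\in k[[s^p]]^\times$, and the coefficients $v_0$, $v_0m_0$, $v_0m_0^2h(s^pm_0^p)$ lie in $k[[s^p]]$. Comparing coordinates gives $v_0=1$, then $m_0=1$, then $h'=h$.

Next, each isomorphism class contains $G_h$ for at most $|\mathrm{Aut}(H)|$ values of $h$. Otherwise there are isomorphisms $\phi_i:G_{h_i}\to G_{h_0}$ for more than $|\mathrm{Aut}(H)|$ distinct series $h_i$. Each $\phi_i$ maps $\mathrm{O}_p$ onto $\mathrm{O}_p$ and so induces an automorphism of $H$. Two of these coincide, say for $i\ne i'$. Then $\phi_{i'}^{-1}\phi_i:G_{h_i}\to G_{h_{i'}}$ induces the identity on $H$, so $h_i=h_{i'}$, a contradiction.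

Since $H$ is finite and there are $2^{\aleph_0}$ series $h$, the family contains $2^{\aleph_0}$ isomorphism types, so $|\mathcal{E}^{\mathrm{LF}}_{p'}(S)|\ge2^{\aleph_0}$. Lemma~\ref{lem:open} gives the reverse inequality. This proves Theorem~\ref{thm:main}, and the case $p=3$ answers the question of Section~\ref{sec:intro} in the affirmative. \qed

\begin{thebibliography}{9}

\bibitem{Huppert}
Huppert, \emph{Endliche Gruppen I}.

\bibitem{Reid}
Colin D. Reid, \emph{The number of profinite groups with a specified Sylow subgroup}, arXiv:1301.2112 (2013).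

\end{thebibliography}
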